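# Comparing Heights Instead of Measuring Them: $\lambda$-Purity and $\mu$-Abstract Elementary Classes of Modules

## 1. Two theorems on relations that contain the direct summands

**Theorem A.** Let $R$ be an associative ring with identity and let $r\in R$ be central. For a left $R$-module $M$ put
$$r^0M=M,\qquad r^{\alpha+1}M=r(r^\alpha M),\qquad r^\delta M=\bigcap_{\alpha<\delta}r^\alpha M\ \ (\delta\text{ limit}).$$
Let $h_M(a)=\infty$ if $a\in\bigcap_\alpha r^\alpha M$, and otherwise let $h_M(a)$ be the largest $\alpha$ with $a\in r^\alpha M$. Define
$$A\preccurlyeq_r B\iff A\le B\text{ and for all }a,b\in A:\ \bigl(h_A(a)\le h_A(b)\Leftrightarrow h_B(a)\le h_B(b)\bigr).$$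

1. The relation $\preccurlyeq_r$ refines direct summands, and $(R\text{-Mod},\preccurlyeq_r)$ is a $\mu$-AEC for every uncountable regular $\mu$.
2. If $r^n\notin r^{n+1}R$ for all $n\ge 0$ (for example $R=\mathbb Z$ and $r$ a prime), then $\preccurlyeq_r$ does not refine $\le^\lambda_{\mathrm{pp}}$ for any infinite cardinal $\lambda$.

**Theorem B.** Let $R$ be any associative ring with identity. Let $\preccurlyeq$ refine direct summands, and let $(R\text{-Mod},\preccurlyeq)$ be a $\mu$-AEC for some regular $\mu$ such that moreover

(ω) if $M_0\preccurlyeq M_1\preccurlyeq\cdots$, then $M_n\preccurlyeq\bigcup_k M_k$ for all $n$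

(which is automatic if $\mu=\aleph_0$). Let $\kappa=\kappa^{<\mu}\ge|R|+\aleph_0$ be at least the cardinal in the Löwenheim–Skolem–Tarski axiom. Then $\preccurlyeq$ refines $\le^\lambda_{\mathrm{pp}}$ for $\lambda=\beth_{(2^\kappa)^+}(\kappa)$.

We work in ZFC, all modules are left modules, and ordinals satisfy $\sigma<\infty$, with $\infty\le\infty$. The $r^\alpha M$ are submodules because $r$ is central, and they decrease. The largest $\alpha$ in the definition of $h_M$ exists: the least $\delta$ with $a\notin r^\delta M$ is not $0$ and not a limit, so it is a successor $\alpha+1$.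

The theorems answer a question whose source is Roberto Carnevale and Gianluca Paolini, "$\mu$-abstract elementary classes of modules", arXiv:2607.12160 (2026). In plain words: a submodule is a direct summand exactly when it passes the $\lambda$-purity test for every $\lambda$. Suppose a notion of "nice submodule" accepts all direct summands and has the good closure properties of a $\mu$-AEC. Must it then accept everything that passes the $\lambda$-purity test for *one* sufficiently large $\lambda$? Theorem A says no, already for abelian groups, and for every uncountable regular $\mu$. Theorem B says yes for $\mu=\aleph_0$, over every ring. So the $\lambda$-purities are cofinal among the AEC relations ($\mu=\aleph_0$) refining direct summands, while for each uncountable regular $\mu$ they are not cofinal among the $\mu$-AEC relations.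

The hypothesis of Theorem A(2) can be met in every commutative ring of positive Krull dimension. Take primes $\mathfrak p\subsetneq\mathfrak q$ and $r\in\mathfrak q\setminus\mathfrak p$. If $r^n\in r^{n+1}R$, cancel $r^n\neq0$ in the domain $R/\mathfrak p$: then $r$ is a unit modulo $\mathfrak p$, which contradicts $r\in\mathfrak q$.

## 2. $\lambda$-purity, refinement, and $\mu$-AECs

Write $A\le B$ for submodules and $A\le_\oplus B$ for direct summands.

**Definition ($\lambda$-purity).** For an infinite cardinal $\lambda$, write $A\le^\lambda_{\mathrm{pp}}B$ if $A\le B$ and every system of fewer than $\lambda$ $R$-linear equations in fewer than $\lambda$ unknowns, with parameters from $A$, that has a solution in $B$ has a solution in $A$.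

Each single equation involves finitely many unknowns. As $\lambda$ grows the condition becomes stronger. Some examples:

- $\mathbb Z\le\mathbb Q$ is not $\aleph_0$-pure: $2v=1$ has a solution in $\mathbb Q$ only.
- Let $\mathbb Z_{(p)}$ be the rationals with denominator prime to $p$, inside the group $J_p$ of $p$-adic integers. For abelian groups, $\aleph_0$-purity of $A\le B$ is the textbook condition $A\cap nB=nA$ for all $n\ge1$. This holds here, since in either group divisibility of $a$ by $n$ only depends on $v_p(a)\ge v_p(n)$. But the inclusion is not $\aleph_1$-pure. Since $J_p$ is uncountable, pick $\xi\in J_p\setminus\mathbb Z_{(p)}$ and integers $a_n\equiv\xi \pmod{p^n}$. The countable system $v-p^nw_n=a_n$ $(n\ge1)$ is solved in $J_p$ by $v=\xi$. A solution in $\mathbb Z_{(p)}$ would have $v\equiv\xi$ modulo every $p^n$, so $v=\xi$, which is impossible.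

If $A\le_\oplus B$, then $A\le_{\mathrm{pp}}^\lambda B$ for every $\lambda$: apply a projection $B\to A$ to the solution. Conversely, a submodule that is $\lambda$-pure for every $\lambda$ is a summand. The reason is a system that we shall use again. For $X\le K$, take unknowns $v_k$ $(k\in K)$ and equations
$$v_{k+l}=v_k+v_l,\qquad v_{tk}=tv_k\ (t\in R),\qquad v_a=a\ (a\in X). \tag{1}$$
A solution of (1) in a module $A\ge X$ is the same thing as a homomorphism $K\to A$ that is the identity on $X$. With $X=A$ and $K=B$, the system is solved in $B$ by $v_k=k$; a solution in $A$ is a retraction $B\to A$.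

**Definition (refinement).** A relation $\preccurlyeq$ on $R\text{-Mod}$ *refines direct summands* if $A\le_\oplus B$ implies $A\preccurlyeq B$. It *refines* $\le^\lambda_{\mathrm{pp}}$ if $A\le_{\mathrm{pp}}^\lambda B$ implies $A\preccurlyeq B$.

So "refines" means "contains": plain $\le$ refines everything here.

**Definition ($\mu$-AEC).** Let $\mu$ be a regular cardinal. A pair $(\mathbf K,\preccurlyeq)$ is a $\mu$-AEC if:

- $\mathbf K$ is a class of $\tau$-structures for a $\mu$-ary signature $\tau$, closed under isomorphism.
- $\preccurlyeq$ is a partial order on $\mathbf K$, invariant under isomorphism, and $A\preccurlyeq B$ implies that $A$ is a substructure of $B$.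
- (Coherence) If $A\subseteq B$, $A\preccurlyeq C$ and $B\preccurlyeq C$, then $A\preccurlyeq B$.
- (Chain axioms) If $\{M_i:i\in I\}$ is a $\preccurlyeq$-directed system in $\mathbf K$ (that is, $i\le j$ implies $M_i\preccurlyeq M_j$) indexed by a $\mu$-directed poset $I$, then $M=\bigcup_iM_i\in\mathbf K$; $M_i\preccurlyeq M$ for all $i$; and if $M_i\preccurlyeq N$ for all $i$, then $M\preccurlyeq N$.
- (Löwenheim–Skolem–Tarski, LST) There is a cardinal $\lambda=\lambda^{<\mu}\ge|\tau|$ such that for every $M\in\mathbf K$ and $A\subseteq M$ there is $N\in\mathbf K$ with $A\subseteq N\preccurlyeq M$ and $|N|\le|A|^{<\mu}+\lambda$.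

A poset is $\mu$-directed if each subset of size $<\mu$ has an upper bound. The countable subsets of an uncountable set, ordered by inclusion, form an $\aleph_1$-directed poset; the poset $\omega$ is $\aleph_0$-directed but not $\aleph_1$-directed. So for uncountable $\mu$ the chain axioms say nothing about chains of length $\omega$. All of today's mathematics turns on this remark. Condition (ω) in Theorem B restores part of what is lost.

In our case $\mathbf K=R\text{-Mod}$ in the usual finitary language of $R$-modules. For every infinite $\lambda$, $(R\text{-Mod},\le^\lambda_{\mathrm{pp}})$ is a $\mu$-AEC for a suitable $\mu$; this is a fact we quote as background and do not use in the proofs.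

The relation $\le_\oplus$ itself already violates the last chain axiom for $\mu=\aleph_0$ and $R=\mathbb Z$. Each $\mathbb Z^n$ is a summand of $\prod_{k\in\mathbb N}\mathbb Z$. The union $\bigoplus_k\mathbb Z$ is not: the class of $(k!)_k$ modulo $\bigoplus_k\mathbb Z$ is nonzero and divisible by every positive integer, while a complement would embed this quotient in $\prod_k\mathbb Z$, where only $0$ is divisible by all positive integers.

There are rings where the question is trivial. Over a field every submodule is a summand, so a relation refining direct summands is $\le$ itself. More generally, if $R$ is left pure-semisimple, meaning that every $\aleph_0$-pure embedding splits, then $\le^{\aleph_0}_{\mathrm{pp}}$ equals $\le_\oplus$ and $\lambda=\aleph_0$ works. We make no attempt to classify the rings for which the statement holds.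

## 3. Transfinite heights, and "height at least $\alpha$" as a system of equations

Fix a central $r\in R$. For $R=\mathbb Z$, $r=p$ prime: $h_{\mathbb Z}(a)=v_p(a)$ for $a\ne0$ and $h_{\mathbb Z}(0)=\infty$; in $\mathbb Q$ every element has height $\infty$. We need four facts, and write $h$ for $h_M$ when $M$ is clear.

**(H1)** *If $f:M\to N$ is a homomorphism, then $f(r^\alpha M)\subseteq r^\alpha N$, so $h_M(a)\le h_N(f(a))$.* This is an induction on $\alpha$.

**(H2)** *$r^\alpha(A\oplus C)=r^\alpha A\oplus r^\alpha C$, so $h_{A\oplus C}(a)=h_A(a)$ for $a\in A$.* Again by induction on $\alpha$.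

**(H3)** *$h(a)=\infty$ iff there is $y$ with $ry=a$ and $h(y)=\infty$; and $h(a)=\infty$ iff there is a sequence $y_0=a$, $ry_{n+1}=y_n$ $(n\ge0)$. In particular $h(0)=\infty$.* The decreasing sequence $r^\alpha M$ stabilizes at some $D$, where $rD=D$, and $h(a)=\infty$ iff $a\in D$. This gives the first equivalence, and iterating it produces the sequence. Conversely, given such a sequence, induction on $\alpha$ shows that all $y_n$ lie in $r^\alpha M$: at successors, $y_n=ry_{n+1}\in r(r^\alpha M)$; limits are clear.

**(H4)** *Let $h(a)<\infty$. If $ry=a$, then $h(y)<h(a)$. If $\sigma<h(a)$, there is $y$ with $ry=a$ and $h(y)\ge\sigma$.* If $ry=a$, then $h(y)\neq\infty$ by (H3), and $y\in r^{h(y)}M$ gives $a\in r^{h(y)+1}M$, so $h(a)\ge h(y)+1$. If $\sigma<h(a)$, then $a\in r^{\sigma+1}M=r(r^\sigma M)$.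

How much of this can a system of equations see? To say $a\in r^2M$, write $a=rv$, $v=rw$. To say $a\in r^\omega M$ we need, for every $n$, a chain of length $n$ below $a$. In general we need a tree. For an ordinal $\alpha$ let $s$ range over the finite strictly decreasing sequences of ordinals below $\alpha$. Put $\mathrm{rk}(\emptyset)=\alpha$, and let $\mathrm{rk}(s)$ be the last entry of $s$ if $s\neq\emptyset$. Thus $s^\frown\beta$ is again such a sequence exactly when $\beta<\mathrm{rk}(s)$. Consider the system
$$v_\emptyset=a,\qquad rv_{s^\frown\beta}=v_s\quad(\beta<\mathrm{rk}(s)). \tag{2}$$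

**Lemma 1.** If (2) is solved in $M$, then $h_M(v_s)\ge\mathrm{rk}(s)$ for all $s$. The system (2) is solvable in $M$ if and only if $a\in r^\alpha M$.

*Proof.* For the first claim use induction on $\mathrm{rk}(s)$. For $\beta<\mathrm{rk}(s)$ the sequence $s^\frown\beta$ has rank $\beta$, so $v_{s^\frown\beta}\in r^\beta M$ and $v_s\in r^{\beta+1}M$. As this holds for all $\beta<\mathrm{rk}(s)$, we get $v_s\in r^{\mathrm{rk}(s)}M$: trivially if the rank is $0$, from $\beta=\delta$ if it is $\delta+1$, and by taking the intersection if it is a limit. With $s=\emptyset$ this is one direction of the second claim. Conversely, if $a\in r^\alpha M$, put $v_\emptyset=a$ and choose recursively on the length $v_{s^\frown\beta}\in r^\beta M$ with $rv_{s^\frown\beta}=v_s$. This is possible because $v_s\in r^{\mathrm{rk}(s)}M\subseteq r^{\beta+1}M$. $\square$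

For infinite $\alpha$ the system has $|\alpha|$ unknowns and equations; for finite $\alpha$, finitely many. Hence if $\lambda>|\alpha|$ and $A\le_{\mathrm{pp}}^\lambda B$, then $A\cap r^\alpha B=r^\alpha A$. So the relation "$A\cap r^\alpha B=r^\alpha A$ for all $\alpha<\sigma$", with $\sigma$ a fixed ordinal, refines $\le^\lambda_{\mathrm{pp}}$ as soon as $\lambda>|\alpha|$ for all $\alpha<\sigma$. A counterexample built from heights must look at all ordinals.

## 4. The tree modules $D_\gamma$

To use all ordinals we need modules in which a chosen element has a prescribed height. The universal solution of (2) supplies them; one more relation keeps the top element from having further height imposed on it.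

**Definition ($D_O$).** For a set $O$ of ordinals, $D_O$ is the module with generators $x_s$, where $s$ ranges over the finite strictly decreasing sequences from $O$ (including $\emptyset$), and relations
$$rx_\emptyset=0,\qquad rx_{s^\frown\beta}=x_s .$$
Write $d_O=x_\emptyset$. An ordinal $\gamma$ is regarded as the set of smaller ordinals.

For $R=\mathbb Z$, $r=p$: $D_0\cong\mathbb Z/p$ and $D_1\cong\mathbb Z/p^2$ with $d_1=px_{\langle0\rangle}$. In $D_2$ the sequences are $\emptyset,\langle0\rangle,\langle1\rangle,\langle1,0\rangle$, and eliminating generators leaves $x_{\langle0\rangle}$ and $z=x_{\langle1,0\rangle}$ with $px_{\langle 0\rangle}=p^2z=d_2$ and $p^3z=0$. So $D_2\cong\mathbb Z/p^3\oplus\mathbb Z/p$, the second summand generated by $x_{\langle0\rangle}-pz$, and $d_2=p^2z$ has height $2$. In $D_\omega$ the top is $d_\omega=p^nx_{\langle n-1,\dots,1,0\rangle}$ for every $n\ge1$.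

**Lemma 2.** If $r^n\notin r^{n+1}R$ for all $n\ge0$, then $h_{D_\gamma}(d_\gamma)=\gamma$ for every ordinal $\gamma$.

**Step 1: the height is at least $\gamma$.** The elements $v_s=x_s$ solve (2) in $D_\gamma$ with $\alpha=\gamma$ and $a=d_\gamma$. Lemma 1 gives $d_\gamma\in r^\gamma D_\gamma$.

**Step 2: an upper bound, namely $r^{\gamma+1}D_\gamma=0$.** We use induction on $\gamma$. First we identify $D_\gamma/Rd_\gamma$. It is presented by the generators $x_s$ with $s\ne\emptyset$ and the relations $rx_{\langle\beta\rangle}=0$ and $rx_{s^\frown\beta}=x_s$ ($s\neq\emptyset$). Each relation involves only sequences with one common first entry, so the quotient is a direct sum over the possible first entries $\beta<\gamma$. The sequences with first entry $\beta$ are the $\langle\beta\rangle^\frown t$ with $t$ strictly decreasing from $\beta$, and the relations are those of $D_\beta$ under $x_{\langle\beta\rangle^\frown t}\leftrightarrow x_t$. So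
$$D_\gamma/Rd_\gamma\cong\bigoplus_{\beta<\gamma}D_\beta .$$
By (H1), for the quotient map followed by the coordinate projections, an element of $r^\gamma D_\gamma$ has its $\beta$-coordinate in $r^\gamma D_\beta\subseteq r^{\beta+1}D_\beta=0$. Hence $r^\gamma D_\gamma\subseteq Rd_\gamma$. As $r$ is central, $r^{\gamma+1}D_\gamma\subseteq rRd_\gamma=Rrd_\gamma=0$.

**Step 3: the top is not zero.** This is where the hypothesis on $r$ enters. Let $E$ be the direct limit of $R/rR\to R/r^2R\to R/r^3R\to\cdots$, each map being multiplication by $r$, and let $e_n\in E$ be the image of $1+r^{n+1}R$. Then $re_{n+1}$ is the image of $r+r^{n+2}R$, which is the image of $1+r^{n+1}R$ under the next map, so $re_{n+1}=e_n$; and $re_0=0$. Therefore $x_s\mapsto e_{|s|}$, with $|s|$ the length of $s$, respects the relations and defines $D_\gamma\to E$ with $d_\gamma\mapsto e_0$. The image of $1+rR$ in $R/r^{n+1}R$ is $r^n+r^{n+1}R\ne0$ for every $n\geq 0$, so $e_0\neq0$ and $d_\gamma\ne0$.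

By Steps 2 and 3, $d_\gamma\notin r^{\gamma+1}D_\gamma$; by Step 1, $d_\gamma\in r^\gamma D_\gamma$. $\square$

## 5. Preserving heights exactly violates Löwenheim–Skolem–Tarski

The relation one would try first is
$$A\preccurlyeq^{\mathrm{ex}}B\iff A\le B\text{ and }h_A(a)=h_B(a)\text{ for all }a\in A .$$
It refines direct summands by (H2), it is an isomorphism-invariant partial order, and it is clearly coherent. Section 3 suggests that no single $\lambda$ can control it. But it is not a $\mu$-AEC for any $\mu$ when $r^n\notin r^{n+1}R$ for all $n$, and the axiom that fails is LST.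

Suppose $\ell$ is an LST cardinal; it is infinite, because $\ell=\ell^{<\mu}\ge|\tau|\ge2$. Take $M=D_{\ell^+}$ and the one-element set $\{d\}$, $d=d_{\ell^+}$. LST gives $N\preccurlyeq^{\mathrm{ex}}M$ with $d\in N$ and $|N|\le\ell$. If $h_N(d)=\alpha<\infty$, then $r^\beta N\ne r^{\beta+1}N$ for all $\beta\le\alpha$. Choosing one element from each difference $r^\beta N\setminus r^{\beta+1}N$ shows $|\alpha|\le|N|\le\ell$, so $\alpha<\ell^+$. Hence $h_N(d)$ is either $\infty$ or less than $\ell^+$, while $h_M(d)=\ell^+$ by Lemma 2.

So small modules have small heights, and exact values cannot survive in a small submodule. The same happens with ordinals: a small set of large ordinals cannot keep its values in its own order type, but it keeps its *order*. This suggests that we ask only for the order of heights to be preserved, which is the relation $\preccurlyeq_r$.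

The new relation really is different. For $R=\mathbb Z$, $r=p$, the inclusion $\mathbb Z\le p^{-1}\mathbb Z$ raises every height of a nonzero element by one, since $h_{p^{-1}\mathbb Z}(a)=v_p(a)+1$. So $\mathbb Z\preccurlyeq_pp^{-1}\mathbb Z$, although neither $\preccurlyeq^{\mathrm{ex}}$ nor $\aleph_0$-purity holds.

## 6. Rank functions that order elements as heights do

In a submodule $N\le M$ we want to know how $h_N$ orders the elements of $N$ when we only control $h_M$ on $N$. More generally, suppose some function $\rho$ on a module behaves as (H3) and (H4) say a height should. The next lemma says that it need not be the height, but it orders the elements in the same way.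

**Lemma 3.** Let $G$ be a module and $\rho:G\to\mathrm{Ord}\cup\{\infty\}$ such that

- (i) if $\rho(a)=\infty$, there is $y\in G$ with $ry=a$ and $\rho(y)=\infty$;
- (ii) if $\rho(a)<\infty$ and $ry=a$, then $\rho(y)<\rho(a)$;
- (iii) if $\rho(b)<\rho(a)<\infty$, there is $y\in G$ with $ry=a$ and $\rho(b)\le\rho(y)$.

Then for all $a,b\in G$: $h_G(a)\le h_G(b)\Leftrightarrow\rho(a)\le\rho(b)$.

Note that (iii) only asks $y$ to beat values $\rho(b)$ that *occur* in $G$. So $\rho$ may skip ordinals, and a small $G$ can satisfy it.

**Step 1: the value $\infty$.** This step shows $\rho(a)=\infty\Leftrightarrow h(a)=\infty$, where $h=h_G$. If $\rho(a)=\infty$, iterating (i) gives $y_0=a$, $ry_{n+1}=y_n$, so $h(a)=\infty$ by (H3). If $h(a)=\infty$ but $\rho(a)<\infty$, take such a sequence from (H3); by (ii) the values $\rho(y_n)$ are strictly decreasing ordinals, which is absurd. Consequently, if $\rho(b)=\infty$, both sides of the lemma hold; if $\rho(a)=\infty>\rho(b)$, both fail.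

**Step 2: ordinal values.** Now all elements named $a,b$ have $\rho<\infty$, hence $h<\infty$. We prove by induction on $\rho(b)$, for all $a$:

1. $\rho(a)<\rho(b)\Rightarrow h(a)<h(b)$;
2. $\rho(a)\le\rho(b)\Rightarrow h(a)\le h(b)$.

This suffices: statement 2 is one implication of the lemma, and statement 1 with the names exchanged, $\rho(b)<\rho(a)\Rightarrow h(b)<h(a)$, is the contrapositive of the other.

*Statement 1.* By (iii) and (ii) there is $z$ with $rz=b$ and $\rho(a)\le\rho(z)<\rho(b)$. The induction hypothesis, statement 2 for $z$ in place of $b$, gives $h(a)\le h(z)$, and $h(z)<h(b)$ by (H4).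

*Statement 2.* Suppose $h(b)<h(a)$. By (H4) with $\sigma=h(b)$ there is $y$ with $ry=a$ and $h(y)\ge h(b)$. By (ii), $\rho(y)<\rho(a)\le\rho(b)$, so statement 1 for this same $b$, just proved, gives $h(y)<h(b)$: a contradiction. $\square$

## 7. The relation $\preccurlyeq_r$ is a $\mu$-AEC for every uncountable regular $\mu$

We prove Theorem A(1). Here $r$ is any central element.

**Step 1: the easy axioms.** This step disposes of everything but LST and chains. By (H2), a direct summand keeps all heights, so $\preccurlyeq_r$ refines direct summands. It is reflexive, transitive, contained in $\le$ (so antisymmetric), and invariant under isomorphism. Coherence: if $A\subseteq B$, $A\preccurlyeq_rC$ and $B\preccurlyeq_rC$, then for $a,b\in A$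
$$h_A(a)\le h_A(b)\Leftrightarrow h_C(a)\le h_C(b)\Leftrightarrow h_B(a)\le h_B(b).$$

**Step 2: LST.** We must find small $N\preccurlyeq_rM$ over a given set. Let $\lambda=2^{\mu+|R|+\aleph_0}$; then $\lambda^{<\mu}=\lambda$, and $\lambda$ is at least the size of the signature. Given $Y\subseteq M$, close $Y$ to a submodule $N$ that contains

- for each $a\in N$ with $h_M(a)=\infty$, some $y$ with $ry=a$ and $h_M(y)=\infty$ (it exists by (H3));
- for all $a,b\in N$ with $h_M(b)<h_M(a)<\infty$, some $y$ with $ry=a$ and $h_M(y)\ge h_M(b)$ (it exists by (H4)).

This takes countably many rounds: in each round add one witness for each element or pair present, and pass to the generated submodule. So $|N|\le|Y|+|R|+\aleph_0\le|Y|^{<\mu}+\lambda$. Put $\rho=h_M{\restriction}N$ on $G=N$. Conditions (i) and (iii) of Lemma 3 are what we closed under, and (ii) is (H4) in $M$. Lemma 3 gives $h_N(a)\le h_N(b)\Leftrightarrow h_M(a)\le h_M(b)$ on $N$, that is, $N\preccurlyeq_rM$.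

**Step 3: an order on the union of a system.** Let $(M_i)_{i\in I}$ be $\preccurlyeq_r$-directed with $I$ $\mu$-directed and $\mu\ge\aleph_1$. Put $M=\bigcup_iM_i$, a module, and $h_i=h_{M_i}$. We want to guess how heights in $M$ are ordered. For $a,b\in M$ let
$$a\le^*b\iff h_i(a)\le h_i(b)\ \text{ for some, equivalently every, } i\text{ with }a,b\in M_i .$$
The equivalence holds because two indices $i,j$ have a common upper bound $k$, and $M_i,M_j\preccurlyeq_rM_k$. Any three elements lie in a common $M_i$, so $\le^*$ is a total preorder. Let $F=\{a\in M:0\not\le^*a\}$. As $h_i(0)=\infty$, an element $a$ is in $F$ iff $h_i(a)<\infty$ for every $i$ with $a\in M_i$.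

**Step 4: well-foundedness, the place where $\mu$ must be uncountable.** Suppose $a_0>^*a_1>^*a_2>^*\cdots$ in $F$. Choose $i_n$ with $a_n\in M_{i_n}$. Since $I$ is $\aleph_1$-directed, the $i_n$ have one upper bound $i$. Then all $a_n$ lie in $M_i$, and $h_i(a_0)>h_i(a_1)>\cdots$ is a decreasing sequence of ordinals, which is impossible. So $\le^*$ prewellorders $F$. Let $\rho(a)$ be the rank of $a$ in this prewellorder if $a\in F$, and $\rho(a)=\infty$ otherwise. Then
$$\rho(a)\le\rho(b)\iff a\le^*b\qquad(a,b\in M). \tag{3}$$
For $a,b\in F$ this is the definition of the rank. If $b\notin F$, its height is $\infty$ in each $M_i$ containing it, and both sides hold. If $a\notin F$ and $b\in F$, both fail.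

**Step 5: $\rho$ satisfies (i)–(iii) on $M$.** For (i): if $\rho(a)=\infty$, choose $i$ with $a\in M_i$; then $h_i(a)=\infty$, and (H3) in $M_i$ gives $y\in M_i$ with $ry=a$, $h_i(y)=\infty$, so $\rho(y)=\infty$. For (ii): if $\rho(a)<\infty$ and $ry=a$, choose $i$ with $a,y\in M_i$; (H4) in $M_i$ gives $h_i(y)<h_i(a)$, so $\rho(y)<\rho(a)$ by (3). For (iii): if $\rho(b)<\rho(a)<\infty$, choose $i$ with $a,b\in M_i$; then $h_i(b)<h_i(a)<\infty$, and (H4) gives $y\in M_i$ with $ry=a$ and $h_i(b)\le h_i(y)$, so $\rho(b)\le\rho(y)$.

**Step 6: the chain axioms.** By Lemma 3 and (3), for $a,b\in M_i$,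
$$h_M(a)\le h_M(b)\Leftrightarrow a\le^*b\Leftrightarrow h_i(a)\le h_i(b),$$
so $M_i\preccurlyeq_rM$. If all $M_i\preccurlyeq_rN$, then $M\le N$, and for $a,b\in M$ we choose $i$ with $a,b\in M_i$ and get
$$h_M(a)\le h_M(b)\Leftrightarrow h_i(a)\le h_i(b)\Leftrightarrow h_N(a)\le h_N(b),$$
so $M\preccurlyeq_rN$. This proves Theorem A(1). $\square$

## 8. A $\lambda$-pure embedding that lifts one height past another

We prove Theorem A(2). Assume $r^n\notin r^{n+1}R$ for all $n\ge0$, and let $\lambda$ be any infinite cardinal, also viewed as an ordinal. We want $A\le^\lambda_{\mathrm{pp}}B$ with $A\not\preccurlyeq_rB$. By Section 3, height at least $\alpha$ is visible to $\lambda$-purity when $|\alpha|<\lambda$, so we try to raise a height from $\lambda$ to $\lambda+1$. Since $\preccurlyeq_r$ only compares heights, we also carry along a second element whose height stays at $\lambda$.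

**Step 1: the modules.** Identify the tops of $D_\lambda$ and $D_{\lambda+1}$, and add a second copy $D'$ of $D_\lambda$, with top $d'$:
$$Q=(D_\lambda\oplus D_{\lambda+1})/R(d_\lambda,-d_{\lambda+1}),\qquad A=D_\lambda\oplus D',\qquad B=Q\oplus D'.$$
The map $A\to B$ is the canonical $D_\lambda\to Q$ on the first summand and the identity on $D'$.

**Step 2: small pieces of $D_{\lambda+1}$ map to $D_\lambda$, top to top.** Let $O\subseteq\lambda+1$ with $|O|<\lambda$. The order type of $O$ has cardinality $<\lambda$, so it is an ordinal below $\lambda$. Let $\pi:O\to\mathrm{otp}(O)\subseteq\lambda$ be the order isomorphism. If $s$ is strictly decreasing from $O$, then $\pi\circ s$ is strictly decreasing from $\lambda$, so $x_s\mapsto x_{\pi\circ s}$ respects the relations and defines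
$$\psi_O:D_O\to D_\lambda,\qquad\psi_O(d_O)=d_\lambda .$$

**Step 3: $D_{\lambda+1}$ is locally captured by the $D_O$.** For $O\subseteq O'\subseteq\lambda+1$ there are natural maps $D_O\to D_{O'}\to D_{\lambda+1}$, $x_s\mapsto x_s$. Two facts are needed. First, every element of $D_{\lambda+1}$ is the image of an element of $D_O$ for some finite $O$, since it is a combination of finitely many $x_s$. Second, if an element of $D_O$ maps to $0$ in $D_{\lambda+1}$, it already maps to $0$ in $D_{O'}$ for some $O'\supseteq O$ with $O'\setminus O$ finite: lifted to the free module on the generators, it is a combination of finitely many defining relations of $D_{\lambda+1}$, and these involve finitely many ordinals, which we add to $O$.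

**Step 4: $D_\lambda\to Q$ is injective.** If $a\in D_\lambda$ maps to $0$, then $(a,0)=c(d_\lambda,-d_{\lambda+1})$ for some $c\in R$, so $a=cd_\lambda$ and $cd_{\lambda+1}=0$. By Step 3, starting from $cd_\emptyset\in D_\emptyset$, we have $cd_O=0$ in $D_O$ for some finite $O$. Applying $\psi_O$ gives $a=cd_\lambda=0$.

**Step 5: $D_\lambda\to Q$ is $\lambda$-pure.** Let $\sum_jr_{ij}v_j=p_i$ with $p_i\in D_\lambda$ be fewer than $\lambda$ equations in fewer than $\lambda$ unknowns, solved in $Q$ by the classes of $(a_j,b_j)\in D_\lambda\oplus D_{\lambda+1}$. Then for some $c_i\in R$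
$$\sum_jr_{ij}a_j-p_i=c_id_\lambda,\qquad\sum_jr_{ij}b_j=-c_id_{\lambda+1}. \tag{4}$$
By Step 3 each $b_j$ comes from a finite subset of $\lambda+1$. Let $O_0$ be the union of these sets and let $b'_j\in D_{O_0}$ be preimages of the $b_j$. For each $i$, the element $\sum_jr_{ij}b'_j+c_id_{O_0}$ maps to $0$ in $D_{\lambda+1}$, so it dies after adding finitely many ordinals to $O_0$. Let $O$ be $O_0$ together with all ordinals so added. A union of fewer than $\lambda$ finite sets has size less than $\lambda$ (also when $\lambda$ is singular), so $|O|<\lambda$. Writing $b'_j$ also for the images in $D_O$, we have $\sum_jr_{ij}b_j'=-c_id_O$ in $D_O$. Put $v_j=a_j+\psi_O(b_j')\in D_\lambda$. By (4),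
$$\sum_jr_{ij}v_j=(p_i+c_id_\lambda)+\psi_O(-c_id_O)=p_i+c_id_\lambda-c_id_\lambda=p_i .$$

**Step 6: $A\le^\lambda_{\mathrm{pp}}B$.** We work coordinatewise. A system with parameters in $A$ and a solution in $B=Q\oplus D'$ splits into its two coordinates. By Step 5 the first has a solution in $D_\lambda$, and the second is already solved in $D'$.

**Step 7: $A\not\preccurlyeq_rB$.** By (H2) and Lemma 2, $h_A(d_\lambda)=\lambda=h_A(d')$; in particular $h_A(d_\lambda)\le h_A(d')$. In $B$, (H2) gives $h_B(d')=\lambda$ again. But $d_\lambda$ and $d_{\lambda+1}$ have the same image in $Q$, so by (H1) and Lemma 2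
$$h_B(d_\lambda)\ge h_{D_{\lambda+1}}(d_{\lambda+1})=\lambda+1>h_B(d').$$
Thus $h_A(d_\lambda)\le h_A(d')$ but $h_B(d_\lambda)\not\le h_B(d')$. So $\preccurlyeq_r$ does not refine $\le^\lambda_{\mathrm{pp}}$, and $\lambda$ was arbitrary. Theorem A is proved, and the answer to the question is negative, already for $R=\mathbb Z$ and $r$ a prime. $\square$

## 9. The chain $\mathbb Z\subset p^{-1}\mathbb Z\subset p^{-2}\mathbb Z\subset\cdots$

Step 4 of Section 7 used that countable sets of indices have upper bounds. For $R=\mathbb Z$ and $r=p$ we can see by hand that $\preccurlyeq_p$ is not an $\aleph_0$-AEC and violates (ω). Let $M_n=p^{-n}\mathbb Z$. For $a\ne0$ we have $h_{M_n}(a)=v_p(a)+n$, and $h_{M_n}(0)=\infty$. So all $M_n$ order their elements by $v_p$, and $M_0\preccurlyeq_pM_1\preccurlyeq_p\cdots$. But in the union $M=\mathbb Z[1/p]$ every element is divisible by $p$, so all heights are $\infty$. Hence $h_M(0)\le h_M(1)$ although $h_{M_n}(0)=\infty\not\le n=h_{M_n}(1)$, and $M_n\not\preccurlyeq_pM$ for every $n$. The elements $1,p^{-1},p^{-2},\dots$ form the strictly descending sequence that Step 4 excludes in the $\aleph_1$-directed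 case.

Theorem B says that this is the only kind of obstruction: once $\omega$-chains are well behaved in the sense of (ω), some $\lambda$ works.

## 10. Swapping two copies of $X$ inside $N\oplus N'$

We turn to Theorem B. The hypothesis about $\preccurlyeq$ concerns direct summands only, so we need a way to produce instances of $\preccurlyeq$ from summands and maps.

**Lemma 4.** Let $\preccurlyeq$ refine direct summands and let $(R\text{-Mod},\preccurlyeq)$ be a $\mu$-AEC. Let $X\le N\le N'$ with $X\preccurlyeq N$, and let $g:N'\to N$ be a homomorphism with $g(a)=a$ for all $a\in X$. Then $X\preccurlyeq N'$.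

*Proof.* Let $P=N\oplus N'$ with the maps
$$\sigma(x,y)=(x,y+x),\qquad\tau(x,y)=(x-g(y),y).$$
They are automorphisms of $P$, with inverses $(x,y)\mapsto(x,y-x)$ and $(x,y)\mapsto(x+g(y),y)$. For $a\in X$,
$$\tau\sigma(a,0)=\tau(a,a)=(a-g(a),a)=(0,a),$$
so $\tau\sigma$ maps $X\oplus0$ onto $0\oplus X$. Now $X\oplus0\preccurlyeq N\oplus0$ by invariance, and $N\oplus0\preccurlyeq P$ because it is a summand; so $X\oplus0\preccurlyeq P$. Applying the automorphism $\tau\sigma$ of $P$, invariance gives $0\oplus X\preccurlyeq P$. Also $0\oplus N'\preccurlyeq P$, as a summand. By coherence $0\oplus X\preccurlyeq0\oplus N'$, that is, $X\preccurlyeq N'$. $\square$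

Notice that $g$ need not be the identity on $N$, only on $X$.

Here is the direct attempt. Let $A^*\le_{\mathrm{pp}}^\lambda B^*$ with $\lambda$ large. It will be enough to show $X\preccurlyeq B^*$ for small $X\preccurlyeq A^*$. Lemma 4 with $N=A^*$, $N'=B^*$ would do it, given $g:B^*\to A^*$ that is the identity on $X$. But by system (1), purity yields such maps only on submodules $K\le B^*$ with $|K|<\lambda$. So we try to find small $N\le N'$, with $N'\leq B^*$, and a map $g:N'\to N$. Start with $g:K\to A^*$; then $N$ must contain $g(K)$, and $N'$ must contain $N$, so $g$ has to be *extended* from $K$ to a larger module, and again and again, $\omega$ times. At the second step the attempt stops: $g$ is no longer an inclusion, and $\lambda$-purity of $A^*\leq B^*$ says nothing about extending this particular $g$.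

To get past this, we choose each $g$ so that it still has many extensions, and measure how many by an ordinal. Each extension step will cost one unit of this ordinal. An ordinal can be lowered only finitely often, so inside one fixed pair $(A^*,B^*)$ we still cannot do $\omega$ steps. The way out is to give up the fixed pair and to keep only a small configuration which, at each stage, is realized with all ordinals below a large bound, in pairs that may vary with the ordinal.

## 11. Extending a homomorphism at the cost of one ordinal

Fix $\preccurlyeq$, $\mu$, $\kappa$ as in Theorem B. Such $\kappa$ exist: if $\ell$ is the LST cardinal, $\kappa=2^{\ell+|R|+\mu+\aleph_0}$ is one. Put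
$$\theta=(2^\kappa)^+,\qquad\lambda_\alpha=\beth_\alpha(\kappa),\qquad\lambda=\lambda_\theta,$$
so $\lambda_0=\kappa$, $\lambda_{\alpha+1}=2^{\lambda_\alpha}$, with suprema at limits. The sequence $\lambda_\alpha$ is strictly increasing.

**Small $\preccurlyeq$-submodules.** Let $S(M)$ be the set of $N\preccurlyeq M$ with $|N|\le\kappa$. If $Y\subseteq M$ and $|Y|\le\kappa$, LST gives $N\preccurlyeq M$ with $Y\subseteq N$ and $|N|\le\kappa^{<\mu}+\kappa=\kappa$; so every subset of size $\le\kappa$ lies in a member of $S(M)$. By coherence, $N\subseteq N'$ in $S(M)$ implies $N\preccurlyeq N'$. Also $\mu\le\kappa$, since otherwise $\kappa^{<\mu}\ge\kappa^\kappa>\kappa$; hence the union of fewer than $\mu$ members of $S(M)$ has size $\le\kappa$ and lies in a member. So $S(M)$, ordered by inclusion, is a $\mu$-directed $\preccurlyeq$-directed system with union $M$.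

**Definition ($\alpha$-good).** Let $N\le B$ with $|N|\le\kappa$. A homomorphism $g:N\to A$ is *$\alpha$-good for $(B,A)$* if it extends to a homomorphism $K\to A$ for every $K$ with $N\le K\le B$ and $|K|\le\lambda_\alpha$.

If $g$ is $\alpha$-good, it is $\alpha'$-good for all $\alpha'<\alpha$. For example, if $B=A\oplus C$ and $N\leq A$, the inclusion $N\to A$ is $\alpha$-good for $(B,A)$ for all $\alpha$, because a projection $B\to A$ extends it.

**Lemma 5.** If $g:N\to A$ is $(\alpha+1)$-good for $(B,A)$ and $N\le N^+\le B$ with $|N^+|\le\kappa$, then $g$ extends to an $\alpha$-good $g^+:N^+\to A$.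

*Proof.* The point is to extend $g$ over one module $K$ that contains a copy of everything of size $\lambda_\alpha$. Consider the modules $L$ with $N^+\le L\le B$ and $|L|\le\lambda_\alpha$, up to isomorphism over $N^+$, i.e. fixing $N^+$ pointwise. Such an $L$ is given by an addition, an action of $R$ (with $|R|\le\kappa\le\lambda_\alpha$) and an embedding of $N^+$ on a set of size at most $\lambda_\alpha$, so there are at most $2^{\lambda_\alpha}$ types. Let $K\le B$ be the sum of one representative of each type. Then $N^+\le K$ and $|K|\le2^{\lambda_\alpha}=\lambda_{\alpha+1}$. As $g$ is $(\alpha+1)$-good, it extends to $k:K\to A$. Put $g^+=k{\restriction}N^+$; it extends $g$. If $L$ is as above, there is an isomorphism $u:L\to L_0$ over $N^+$ onto a representative $L_0\le K$. Then $k\circ u:L\to A$ extends $g^+$. So $g^+$ is $\alpha$-good. $\square$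

## 12. Configurations realized below every $\alpha<\theta$

We prove Theorem B. Suppose, for contradiction, that $A^*\le_{\mathrm{pp}}^\lambda B^*$ but $A^*\not\preccurlyeq B^*$.

**Step 1: a small witness.** We replace $A^*$ by a small module. If every $X\in S(A^*)$ satisfied $X\preccurlyeq B^*$, the last chain axiom for the system $S(A^*)$ would give $A^*\preccurlyeq B^*$. So fix $X\in S(A^*)$ with $X\not\preccurlyeq B^*$.

**Step 2: what we remember.** The following definition records the finite stages of the construction that failed in Section 10, without the large modules.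

**Definition (configuration).** For $n\ge1$, an *$n$-configuration* consists of modules of size $\le\kappa$
$$X=N_0\le N_1\le\cdots\le N_n,\qquad X=N'_0\le N'_1\le\cdots\le N'_n,\qquad N_i\le N_i'\ (0\le i\le n),$$
and homomorphisms $g_i:N'_i\to N_{i+1}$ $(0\le i<n)$ such that

- $N_i\preccurlyeq N_{i+1}$ for $0\le i<n$; $N'_i\preccurlyeq N'_{i+1}$ for $1\le i<n$; and $X\not\preccurlyeq N'_1$;
- $g_0$ is the inclusion of $X$, and $g_{i+1}$ extends $g_i$.

It is *$\alpha$-realizable* if there are modules $A\le B$ with $N_n\preccurlyeq A$ and $N'_n\preccurlyeq B$ such that $g_{n-1}:N'_{n-1}\to A$ is $\alpha$-good for $(B,A)$.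

Since goodness passes to smaller ordinals, $\alpha$-realizability implies $\alpha'$-realizability for all $\alpha'<\alpha$.

**Step 3: a $1$-configuration that is $\alpha$-realizable for all $\alpha<\theta$.** This is the only place where purity is used. Let $N_1=X$, let $N'_1\in S(B^*)$ contain $X$, and let $g_0=\mathrm{id}_X$. Then $X\not\preccurlyeq N'_1$, since otherwise $X\preccurlyeq N_1'\preccurlyeq B^*$. So this is a $1$-configuration. To realize it, take $A=A^*$ and $B=B^*$: we have $N_1=X\preccurlyeq A^*$ and $N'_1\preccurlyeq B^*$. It remains to see that $g_0:X\to A^*$ is $\alpha$-good for $(B^*,A^*)$. Let $X\le K\le B^*$ with $|K|\le\lambda_\alpha<\lambda$. System (1) for $X\le K$ has at most $\lambda_\alpha$ unknowns and at most $\lambda_\alpha$ equations (recall $|R|\le\kappa\le\lambda_\alpha$), its parameters are in $X\subseteq A^*$, and it is solved in $B^*$ by $v_k=k$. By $\lambda$-purity it has a solution in $A^*$, which is a homomorphism $K\to A^*$ that is the identity on $X$.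

**Step 4: one more stage, for a single ordinal.** Let $c$ be an $n$-configuration that is $\alpha$-realizable for all $\alpha<\theta$. Fix $\alpha<\theta$. We extend $c$ to an $(n+1)$-configuration $c(\alpha)$ that is $\alpha$-realizable. As $\alpha+1<\theta$, some $A\le B$ realize $c$ for $\alpha+1$. By Lemma 5 the $(\alpha+1)$-good map $g_{n-1}:N'_{n-1}\to A$ extends to an $\alpha$-good $g_n:N'_n\to A$. Choose first $N_{n+1}\in S(A)$ containing $N_n\cup g_n(N'_n)$, and then $N'_{n+1}\in S(B)$ containing $N_n'\cup N_{n+1}$. From $N_n\preccurlyeq A$ and $N_{n+1}\preccurlyeq A$, coherence gives $N_n\preccurlyeq N_{n+1}$. In the same way, inside $B$, $N'_n\preccurlyeq N'_{n+1}$. Moreover $N_{n+1}\le N'_{n+1}$, and $g_n:N'_n\to N_{n+1}$ extends $g_{n-1}$. So we have an $(n+1)$-configuration extending $c$, and the same pair $A\le B$ realizes it for $\alpha$.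

**Step 5: one more stage, for all ordinals at once.** The extension $c(\alpha)$ depends on $\alpha$, and we remove the dependence by counting. Isomorphism over $c$ means an isomorphism of the modules $N'_{n+1}$ that fixes $N'_n$ pointwise and carries $N_{n+1}$ and $g_n$ along. An extension of $c$ consists of a module $N'_{n+1}\ge N'_n$ of size $\le\kappa$, a subset $N_{n+1}$ of it, and a map $g_n:N_n'\to N_{n+1}$; as $|R|\le\kappa$, there are at most $2^\kappa$ of these up to isomorphism over $c$. Moreover $\alpha$-realizability is invariant under such isomorphisms: given $A\le B$ realizing one extension, rename the elements of $B$ so that $N'_{n+1}$ becomes the other copy, and transport the structure and the submodule $A$; $\preccurlyeq$ and goodness are preserved. Since $\theta=(2^\kappa)^+$ is regular and greater than $2^\kappa$, one isomorphism type occurs as the type of $c(\alpha)$ for unboundedly many $\alpha<\theta$. Any extension of this type is $\alpha$-realizable for unboundedly many, hence by monotonicity for all, $\alpha<\theta$.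

**Step 6: the union.** Starting with Step 3 and iterating Step 5, we obtain configurations $c_1\subset c_2\subset\cdots$, i.e. infinite sequences $(N_n)$, $(N'_n)$, $(g_n)$. Put
$$N=\bigcup_nN_n,\qquad N'=\bigcup_nN'_n,\qquad g=\bigcup_ng_n:N'\to N .$$
Then $X\le N\le N'$, and $g$ is the identity on $X$. By (ω) applied to $N_0\preccurlyeq N_1\preccurlyeq\cdots$ we have $X=N_0\preccurlyeq N$. Lemma 4 yields
$$X\preccurlyeq N'. \tag{5}$$
On the other hand, (ω) applied to $N'_1\preccurlyeq N'_2\preccurlyeq\cdots$ gives $N'_1\preccurlyeq N'$. From (5), $X\subseteq N'_1$ and coherence, we get $X\preccurlyeq N'_1$. This contradicts the definition of a configuration, and Theorem B is proved. $\square$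

For $\mu=\aleph_0$, condition (ω) is an instance of the chain axioms, because the poset $\omega$ is $\aleph_0$-directed. So the cofinality statement, quantified over all rings, holds for $\mu=\aleph_0$, and by Theorem A it fails for every uncountable regular $\mu$. The two uses of (ω) in Step 6 are the only places in the proof where chains of length $\omega$ matter; for $\preccurlyeq_p$ on abelian groups, the chain in Section 9 shows (ω) failing.
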